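\title{The corona theorem does not imply projective freeness of $H^\infty(X)$}

\begin{abstract}
We construct a domain $X$ in the Riemann sphere, the complement of a point and countably many disjoint closed disks, for which the corona theorem holds but the algebra $H^\infty(X)$ of bounded holomorphic functions is not projective free. The Picard group of $H^\infty(X)$ contains a free abelian group of rank $2^{\aleph_0}$. The holes of $X$ form finer and finer square grids, with spacing $d$ and radius proportional to $d^2$. At this scale bounded holomorphic functions are almost constant in each cell of a grid, yet they can approximate a given smooth function, so a grid surrounded by a wide empty annulus behaves like a sphere and carries the Bott line bundle.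
\end{abstract}

\section{Introduction}

Let $X$ be a connected Riemann surface and let $H^\infty(X)$ be the Banach algebra of bounded holomorphic functions on $X$ with the supremum norm. We assume that $H^\infty(X)$ separates the points of $X$. The \emph{maximal ideal space} $M(H^\infty(X))$ is the set of nonzero multiplicative linear functionals on $H^\infty(X)$, whose kernels are exactly the maximal ideals. It carries the Gelfand topology, in which a basic neighborhood of $\varphi$ is a set $\{\psi:|\psi(f_j)-\varphi(f_j)|<\epsilon,\ j\le J\}$ with $f_1,\dots,f_J\in H^\infty(X)$ and $\epsilon>0$. Distinct points of $X$ give distinct evaluation functionals, so we regard $X$ as a subset of $M(H^\infty(X))$ and write $\operatorname{cl}X$ for its closure. One says that \emph{the corona theorem holds for $H^\infty(X)$} if $\operatorname{cl}X=M(H^\infty(X))$.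

A unital commutative ring $R$ is \emph{projective free} if every finitely generated projective $R$-module is free. The following question comes from the paper of Brudnyi and Sasane \cite{BS}.
\begin{quote}
If the corona theorem holds for $H^\infty(X)$, must $H^\infty(X)$ be projective free?
\end{quote}

To see what is asked, recall that a finitely generated projective module is a direct summand of some $R^m$, that is, the image $PR^m$ of an idempotent matrix $P=P^2\in M_m(R)$. Take $R=H=H^\infty(X)$. For $m=1$ an idempotent is a holomorphic function with values in $\{0,1\}$; it is constant because $X$ is connected, and the module is $0$ or $H$. The first real test is an idempotent $P$ with $\operatorname{rank}P(z)=1$. It defines a holomorphic family of lines $P(z)\mathbb C^m$, and $PH^m$ is free exactly when there is a holomorphic column $s$ with $Ps=s$ and $0<\inf_X|s|\le\sup_X|s|<\infty$ (Section~\ref{sub:free}). On a plane domain such a column always exists if we drop the two bounds and ask only that $s$ have no zeros: take a column $p\not\equiv0$ of $P$, use the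 Weierstrass theorem to find a holomorphic $g$ that vanishes at each point to the minimal order of the entries of $p$, and put $s=p/g$. So the family of lines is untwisted over $X$. Applying the functionals $\varphi$ to the entries of $P$ extends the family continuously to $M(H)$, and if $X$ is dense in $M(H)$ one may guess that no twisting can appear in the closure. This guess is wrong.

\begin{theorem}\label{thm:A}
There is a domain $X\subset\widehat{\mathbb C}$, the complement of a point and countably many disjoint closed disks accumulating only at that point, such that $H^\infty(X)$ separates points, $\operatorname{cl}X=M(H^\infty(X))$, and there is an idempotent $P\in M_2(H^\infty(X))$ of rank one whose image $PH^\infty(X)^2$ is a projective module that is not free. A M\"obius map carries $X$ onto a bounded plane domain.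
\end{theorem}

The failure is large. The Picard group and stable freeness are recalled in Section~\ref{sub:pic}.

\begin{theorem}\label{thm:B}
For the same $X$, the group $\operatorname{Pic}(H^\infty(X))$ contains a free abelian group of rank $2^{\aleph_0}$, none of whose nonzero elements is stably free.
\end{theorem}

The holes of $X$ are arranged in clusters that shrink to the point $0$. After rescaling, the $n$-th cluster is a square grid of spacing $d_n\to0$ whose holes have radius $Kd_n^2$, surrounded by an empty annulus that becomes wider as $n$ grows. Section~\ref{sec:models} explains these choices on two computations by hand, and Section~\ref{sec:domain} defines $X$. Section~\ref{sec:rigid} shows that bounded holomorphic functions are \emph{rigid}: away from the holes they have a modulus of continuity independent of $n$, and in the annuli they are almost constant. Section~\ref{sec:flex} shows that they are \emph{flexible}: they follow a given smooth function up to an error $O(1/K)$, and this produces holomorphic idempotents close to the Bott projection. In Section~\ref{sec:wind}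 rigidity lets the winding number argument for the sphere run in the clusters; this gives the non-free module and Theorem~\ref{thm:B}. Section~\ref{sec:corona} proves the corona theorem for $X$. The only deep result we use is Carleson's corona theorem for the disk with bounds, and it enters only in that section.

\section{Tools and two model computations}\label{sec:models}

\subsection{Conventions and standard facts}\label{sub:tools}

We write $D(c,t)=\{|z-c|<t\}$, $\overline D(c,t)$ for its closure, $\mathbb D=D(0,1)$, $\bar\partial=\partial/\partial\bar z$, and $dA$ for area measure. For $a,b\in\mathbb C^J$ let $a\cdot b=\sum a_jb_j$, and let $|a|$ be the Euclidean norm. Matrices carry the operator norm; $x^T$ is the transpose and $x^*$ the conjugate transpose. The \emph{oscillation} of a function on a set is the supremum of $|f(w)-f(w')|$ over pairs of points of the set. Since $|x|=\max_{|u|=1}|u\cdot x|$, the maximum principle, the Cauchy estimates and the Schwarz lemma hold for $\mathbb C^J$-valued holomorphic functions with the Euclidean norm.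

\emph{Rearrangement.} Let $\phi\ge0$ be decreasing on $(0,\infty)$, let $s\ge0$, let $G\subset\{|\zeta-w|\ge s\}$ be measurable of area at most $a$, and let $G'=\{s\le|\zeta-w|\le s'\}$ be the annulus of area $a$. Then $\int_G\phi(|w-\zeta|)\,dA\le\int_{G'}\phi(|w-\zeta|)\,dA$, because the integrand is at most $\phi(s')$ on $G\setminus G'$, at least $\phi(s')$ on $G'\setminus G$, and $G\setminus G'$ has no more area than $G'\setminus G$. Let $Q=[-1,1]^2\subset\mathbb C$, a square of area $4$. Using $s^2+4/\pi<4$ in the second inequality, we get for all $w\in\mathbb C$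
\begin{equation}\label{eq:rearr}
\int_G\frac{dA(\zeta)}{|w-\zeta|}\le2\sqrt{\pi\operatorname{area}(G)},\qquad
\int_{Q\cap\{|w-\zeta|\ge s\}}\frac{dA(\zeta)}{|w-\zeta|^2}\le2\pi\log\frac2s\quad(0<s\le1).
\end{equation}

\emph{The Cauchy transform.} For an integrable $g$ with compact support in $\mathbb C$ let
\[
Tg(z)=\frac1\pi\int\frac{g(\zeta)}{z-\zeta}\,dA(\zeta)
\]
wherever the integral converges absolutely.
\begin{enumerate}
\item[(T1)] If $g\in C_c^\infty(\mathbb C)$, then $Tg$ is smooth, $\bar\partial Tg=g$, and $T(\bar\partial g)=g$ (the Cauchy--Pompeiu formula).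
\item[(T2)] $Tg$ is holomorphic on every open set on which $g$ vanishes, and near $\infty$, with $Tg(\infty)=0$.
\end{enumerate}

\emph{Winding numbers.} For a smooth zero-free function $\sigma$ near a positively oriented circle $\gamma$ let $\operatorname{wind}_\gamma\sigma=\frac1{2\pi i}\oint_\gamma d\sigma/\sigma\in\mathbb Z$.
\begin{enumerate}
\item[(W1)] The winding number of a product is the sum of the winding numbers, and $\bar w/|w|$ has winding number $-1$ on every circle centered at $0$.
\item[(W2)] If $\sigma$ is smooth and zero-free near a closed disk from which finitely many open disks with disjoint closures in the interior are removed, then the winding number on the outer circle is the sum of those on the inner circles. This is Stokes' theorem for the closed form $d\sigma/\sigma$.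
\item[(W3)] If $|\sigma|\ge\delta$ on $\gamma$ and the oscillation of $\sigma$ on $\gamma$ is less than $\delta$, then $\operatorname{wind}_\gamma\sigma=0$, since the values lie in a disk that does not contain $0$.
\end{enumerate}

\emph{Carleson's corona theorem with bounds.} For $J\ge1$ and $\delta>0$ there is a constant $A_0(J,\delta)$ with the following property. If $\Phi_1,\dots,\Phi_J\in H^\infty(\mathbb D)$ satisfy $\|\Phi_j\|\le1$ and $\sum|\Phi_j|^2\ge\delta^2$, there are $\Psi_j\in H^\infty(\mathbb D)$ with $\sum\Phi_j\Psi_j=1$ and $\|\Psi_j\|\le A_0(J,\delta)$.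

\subsection{Free modules and columns bounded below}\label{sub:free}

\begin{lemma}\label{lem:basis}
Let $\mathcal A$ be an algebra of bounded complex functions on a set $Y$ with $1\in\mathcal A$, and let $P\in M_m(\mathcal A)$ be an idempotent with $\operatorname{rank}P(y)=1$ for all $y\in Y$. If $P\mathcal A^m$ is free, there are $s\in\mathcal A^m$ and $\delta>0$ with $Ps=s$ and $|s|\ge\delta$ on $Y$. In particular $s(y)$ spans $P(y)\mathbb C^m$.
\end{lemma}

\begin{proof}
Let the columns of an $m\times k$ matrix $s$ be a basis of $P\mathcal A^m$. The columns of $P$ lie in $P\mathcal A^m$, so $P=st$ for a $k\times m$ matrix $t$ over $\mathcal A$. From $Ps=s$ we get $s(ts-1)=0$, and $ts=1$ because the columns of $s$ are independent over $\mathcal A$. The rank of a complex idempotent is its trace, so $1=\operatorname{tr}(st)(y)=\operatorname{tr}(ts)(y)=k$. Thus $s$ is a column, $t$ is a row, and $1=|t(y)s(y)|\le|s(y)|\sup_Y|t|$.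
\end{proof}

For $\mathcal A=H^\infty(X)$ the converse holds: given such an $s$, the $i$-th column of $P$ equals $t_is$ with $t_i$ holomorphic and $|t_i|\le\sup\|P\|/\delta$, so $s$ is a basis of $P\mathcal A^m$.

\subsection{The Bott projection on the sphere}\label{sub:bott}

Fix once and for all a smooth $\alpha:[0,\infty)\to[0,\frac\pi2]$ with $\alpha=0$ on $[0,\frac14]$ and $\alpha=\frac\pi2$ on $[\frac12,\infty)$. Put
\[
e(w)=\Bigl(\frac w{|w|}\sin\alpha(|w|),\ \cos\alpha(|w|)\Bigr)^T,\qquad e_\infty=(1,0)^T,\qquad B=ee^*,\qquad B_\infty=e_\infty e_\infty^* .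
\]
Then $e$ is a smooth field of unit vectors on $\mathbb C$, equal to $(0,1)^T$ near $0$, and $B(w)$ is the orthogonal projection onto the line $\mathbb Ce(w)$. Moreover
\begin{equation}\label{eq:clutch}
e(w)=\frac w{|w|}\,e_\infty\quad\text{and}\quad B(w)=B_\infty\qquad\text{for }|w|\ge\tfrac12 .
\end{equation}
So the projection $B$ extends smoothly to $\widehat{\mathbb C}$, while the vector $e$ turns once around each large circle and has no limit at $\infty$. We call $B$ the \emph{Bott projection}.

\begin{example}\label{ex:bott}
Let $\mathcal A=C^\infty(\widehat{\mathbb C})$. The module $B\mathcal A^2$ is not free. Otherwise Lemma~\ref{lem:basis} gives a smooth $s$ on $\widehat{\mathbb C}$ with $Bs=s$ and $|s|\ge\delta$. Compare $s$ with the two frames: let $\sigma=e^*s$ on $\mathbb C$ and $\sigma_\infty=e_\infty^*s$. Then $|\sigma|=|Bs|\ge\delta$, and $\sigma=(\bar w/|w|)\sigma_\infty$ for $|w|\ge\frac12$ by \eqref{eq:clutch}. On a circle $|w|=\varrho\ge\frac12$ this gives $\operatorname{wind}\sigma=\operatorname{wind}\sigma_\infty-1$. The left side is $0$ by (W2),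 because $\sigma$ is zero-free on the whole disk. For large $\varrho$ the function $\sigma_\infty$ is close to the constant $e_\infty^*s(\infty)$, so its winding number is $0$ by (W3). Hence $0=-1$.
\end{example}

The argument used two things about $s$: it is defined on a disk without holes, and it is almost constant on a large circle. In a plane domain the disk will have holes, and (W2) produces a winding number around each of them. We need holes that a bounded holomorphic $s$ cannot wind around, but that still allow a holomorphic idempotent close to $B$.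

\subsection{Holes of radius proportional to $d^2$}\label{sub:scale}

Divide $Q$ into squares $Q_\lambda$ of side $d$ with centers $\lambda$, and remove the disks $\overline D(\lambda,r)$, where $r$ is much smaller than $d$. If $|f|\le1$ and $f$ is holomorphic off the holes, the principal part of its Laurent expansion at the hole $\lambda$ is a Cauchy integral over circles close to $|\zeta-\lambda|=r$, so it is at most $r/(|w-\lambda|-r)$. At distance $d/3$ from $\lambda$ this is $O(r/d)$: a single hole is invisible at the scale of its cell. At distance of order $1$ the $4/d^2$ holes together contribute $O(r/d^2)$.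

In the other direction, consider $u=T1_{\mathbb D}$. Then $u(w)=1/w$ for $|w|\ge1$ by the mean value property. For $0<|w|<1$ the disk $|\zeta|<|w|$ contributes $|w|^2/w$, and each circle $|\zeta|=t>|w|$ contributes $0$, so $u(w)=\bar w$. No holomorphic function on $\mathbb D$ is within distance less than $\frac12$ of $\bar w$ on $|w|=\frac12$, since its winding number there would be $-1$, against the argument principle. With holes this changes. Concentrate the mass of each cell at its center:
\[
u_d(w)=\sum_\lambda\frac{\mu_\lambda}{w-\lambda},\qquad \mu_\lambda=\frac{\operatorname{area}(Q_\lambda\cap\mathbb D)}\pi\le\frac{d^2}\pi .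
\]
This is a Riemann sum for $u$, holomorphic off the holes. The dangerous term is the one whose pole is nearest to $w$, and off the hole it is at most $d^2/(\pi r)$. With $r=Kd^2$ this is $1/(\pi K)$, and Lemma~\ref{lem:approx} will show $|u_d-u|\le C(1/K+d\log(2/d))$ off the holes.

So for $r=Kd^2$ with $K$ large and fixed, one hole has effect $O(Kd)\to0$ at the scale of its cell, all holes together have bounded effect $O(K)$, and smooth functions can be followed up to $O(1/K)$.

\section{The domain}\label{sec:domain}

Fix a number $K\ge1$ and an integer $m_0\ge32K$. Sections~\ref{sec:domain}, \ref{sec:rigid} and~\ref{sec:corona} hold for every such choice; in Section~\ref{sec:flex} we take $K$ to be a large absolute constant. For $n\ge1$ put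
\[
c_n=2^{-n},\qquad\rho_n=2^{-2n-6},\qquad d_n=\frac1{m_0+n},\qquad r_n=Kd_n^2\le\frac{d_n}{32}.
\]
Divide $Q$ into $4/d_n^2$ closed squares $Q_\lambda$ of side $d_n$, indexed by the set $\Lambda_n$ of their centers. Let $\Delta_{n,\lambda}$ be the closed disk with center $z_{n,\lambda}=c_n+\rho_n\lambda$ and radius $\rho_nr_n$, and set
\[
X=\widehat{\mathbb C}\setminus\Bigl(\{0\}\cup\bigcup_{n\ge1}\bigcup_{\lambda\in\Lambda_n}\Delta_{n,\lambda}\Bigr),\qquad H=H^\infty(X).
\]
The disks $\Delta_{n,\lambda}$ are the \emph{holes}, and those with a given $n$ form the $n$-th \emph{cluster}, which lies in $c_n+\rho_nQ\subset D(c_n,2\rho_n)$. Let $U_n=D(c_n,c_n/4)$. We use repeatedly that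
\begin{equation}\label{eq:scales}
\frac{c_n}4=2^{n+4}\rho_n,\qquad U_n\subset\{\tfrac34c_n<|z|<\tfrac54c_n\},\qquad \tfrac54c_{n+1}=\tfrac58c_n .
\end{equation}
In particular $U_n$ contains the $n$-th cluster, and the disks $U_n$ are pairwise disjoint: a point $z$ satisfies $|z-c_k|\ge c_k/4$ for all $k$ with at most one exception.

The holes are disjoint, since each lies in the interior of its cell, and they accumulate only at $0$. So $X$ is open. It is connected: a path in $\widehat{\mathbb C}\setminus\{0\}$ between two points of $X$ is compact and meets finitely many holes. Around each of them take a slightly larger circle that lies in $X$ and encloses neither an endpoint nor another hole, and replace the part of the path between its first and last meeting with that circle by an arc of the circle. The functions $1/(z-z_{n,\lambda})$ belong to $H$ and are injective, so $H$ separates points.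

In $U_n$ we use the \emph{cluster coordinate} $w$ given by $z=c_n+\rho_nw$. The set $X\cap U_n$ corresponds to
\[
X_n=\{|w|<2^{n+4}\}\setminus\bigcup_{\lambda\in\Lambda_n}\overline D(\lambda,r_n),
\]
and for a function $f$ on $X$ we write $f^n(w)=f(c_n+\rho_nw)$. Figure~\ref{fig:cluster} shows $X_n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[gray,very thin] (-1,-1) grid[step=0.25] (1,1);
\foreach \x in {-3.5,-2.5,...,3.5}
  \foreach \y in {-3.5,-2.5,...,3.5}
    {\fill (\x/4,\y/4) circle (0.022); \draw[very thin] (\x/4,\y/4) circle (0.083);}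
\draw (0,0) circle (2);
\draw[dashed] (0,0) circle (3);
\node at (0,-1.3) {$Q$};
\node at (0,2.25) {$|w|=2$};
\node at (0,3.25) {$|w|=\varrho$};
\end{tikzpicture}
\caption{One cluster in the rescaled coordinate $w$ (not to scale). The square $Q=[-1,1]^2$ is divided into cells of side $d$. The black dots are the holes, of radius $Kd^2$; the small circles around them have radius $d/3$. There are no holes between $Q$ and the circle $|w|=2^{n+4}$, which lies far outside the picture. Bounded holomorphic functions are almost constant on each small circle when $d$ is small, and on $|w|=\varrho$ when $\varrho$ and $n$ are large.}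
\label{fig:cluster}
\end{figure}

All estimates inside a cluster reduce to comparing sums over the grid with integrals over $Q$.

\begin{lemma}\label{lem:lattice}
Let $d=d_n$, $w\in\mathbb C$, and let $\lambda$ range over $\Lambda_n$.
\begin{enumerate}
\item[(a)] At most $23$ points $\lambda$ satisfy $|w-\lambda|\le2d$, and at most one satisfies $|w-\lambda|<d/2$.
\item[(b)] If $\operatorname{dist}(w,\Lambda_n)\ge d/8$ and $t>0$, then $\sum_{|w-\lambda|<t}|w-\lambda|^{-1}\le98\pi t\,d^{-2}$.
\item[(c)] If $|w-\lambda|>2d$ and $\zeta\in Q_\lambda$, then $\frac12|w-\lambda|\le|w-\zeta|\le\sqrt2\,|w-\lambda|$.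
\item[(d)] If $0<s\le1$, the sum of $|w-\lambda|^{-2}$ over all $\lambda$ with $|w-\lambda|>2d$ and $|w-\lambda|\ge2s$ is at most $4\pi d^{-2}\log(2/s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every $\zeta\in Q_\lambda$ has $|\zeta-\lambda|\le d/\sqrt2$. (a) The cells in question have area $d^2$ and lie in $\overline D(w,(2+\frac1{\sqrt2})d)$, and $\pi(2+\frac1{\sqrt2})^2<24$. Two distinct centers are at distance at least $d$. (b) For $\zeta\in Q_\lambda$ we have $|w-\zeta|\le|w-\lambda|+d/\sqrt2\le7|w-\lambda|$, so the sum is at most $7d^{-2}\int_{D(w,7t)}|w-\zeta|^{-1}dA=7d^{-2}\cdot14\pi t$. (c) Here $|\zeta-\lambda|<|w-\lambda|/(2\sqrt2)$, and $1-\frac1{2\sqrt2}>\frac12$, $1+\frac1{2\sqrt2}<\sqrt2$. (d) By (c), $|w-\lambda|^{-2}\le2|w-\zeta|^{-2}$ and $|w-\zeta|\ge s$ on $Q_\lambda$. Average over each cell, sum, and use \eqref{eq:rearr}.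
\end{proof}

\section{Rigidity of bounded holomorphic functions}\label{sec:rigid}

Throughout this section $f\in H$ and $\|f\|\le1$. We split $f$ into principal parts, one for each hole, and estimate their sum near $0$ and inside a cluster. All objects below depend linearly on $f$. Applying the results to $u\cdot f$ with $|u|=1$ shows that they hold without change for $f\in H^J$ with $\|f\|:=\sup_X|f|\le1$, and we use them in this form later.

\subsection{Principal parts}

Fix a hole with center $a=z_{n,\lambda}$ and radius $t_0=\rho_nr_n$. Since $3r_n<d_n/2$, the disk $\overline D(a,3t_0)$ lies in the cell of the hole, so $\overline D(a,3t_0)\setminus\Delta_{n,\lambda}\subset X$. For $z\notin\Delta_{n,\lambda}$ let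
\[
f_{n,\lambda}(z)=-\frac1{2\pi i}\oint_{|\zeta-a|=t}\frac{f(\zeta)}{\zeta-z}\,d\zeta,\qquad t_0<t<\min(3t_0,|z-a|).
\]
The integral does not depend on $t$. It is the principal part of the Laurent expansion of $f$ around the hole; it is holomorphic on $\widehat{\mathbb C}\setminus\Delta_{n,\lambda}$ and vanishes at $\infty$. We claim
\begin{equation}\label{eq:pp}
|f_{n,\lambda}(z)|\le\frac{8\rho_nr_n}{|z-z_{n,\lambda}|}\qquad(z\notin\Delta_{n,\lambda}).
\end{equation}
If $|z-a|\ge2t_0$, letting $t\to t_0$ gives $|f_{n,\lambda}(z)|\le t_0/(|z-a|-t_0)\le2t_0/|z-a|$. If $t_0<|z-a|<2t_0$, then $f_{n,\lambda}=f-g$ with $g(z)=\frac1{2\pi i}\oint_{|\zeta-a|=3t_0}\frac{f(\zeta)}{\zeta-z}d\zeta$ and $|g(z)|\le3t_0/t_0=3$, so $|f_{n,\lambda}(z)|\le4\le8t_0/|z-a|$.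

Let $F_n=\sum_{\lambda\in\Lambda_n}f_{n,\lambda}$ be the contribution of the $n$-th cluster. Here the relation $r_n=Kd_n^2$ enters for the first time: $\#\Lambda_n\cdot r_n=4K$ for all $n$. If $|z-c_n|\ge4\rho_n$, then $|z-z_{n,\lambda}|\ge|z-c_n|-\sqrt2\rho_n\ge\frac12|z-c_n|$, and \eqref{eq:pp} gives
\begin{equation}\label{eq:Fn}
|F_n(z)|\le\sum_\lambda|f_{n,\lambda}(z)|\le\frac{64K\rho_n}{|z-c_n|}\qquad(|z-c_n|\ge4\rho_n).
\end{equation}
With \eqref{eq:scales} this yields
\begin{equation}\label{eq:Fk}
|F_k(z)|\le4K2^{-k}\quad(z\notin U_k),\qquad|F_k(0)|\le K2^{-k}.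
\end{equation}
These bounds are summable because the annuli around the clusters widen geometrically.

\begin{lemma}\label{lem:decomp}
On $X$ we have $f=f(\infty)+\sum_{n\ge1}F_n$, and the series converges absolutely.
\end{lemma}

\begin{proof}
A point lies in at most one $U_k$, so absolute convergence follows from \eqref{eq:Fk}. Let $t_p=\frac34c_p$. By \eqref{eq:scales}, the clusters with $n\le p$ lie in $|\zeta|>t_p$ and those with $n>p$ lie in $|\zeta|<\frac58c_p$, so the circle $|\zeta|=t_p$ lies in $X$. Let $z\in X\setminus\{\infty\}$ and take $p$ with $t_p<|z|$. Cauchy's formula for the domain that contains $\infty$ and is bounded by $|\zeta|=t_p$ and by circles slightly larger than the holes with $n\le p$ gives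
\[
f(z)=f(\infty)+\sum_{n\le p}F_n(z)-\frac1{2\pi i}\oint_{|\zeta|=t_p}\frac{f(\zeta)}{\zeta-z}\,d\zeta .
\]
The last term is at most $t_p/(|z|-t_p)$, which tends to $0$. At $z=\infty$ all $F_n$ vanish.
\end{proof}

\subsection{The value at the limit point}

The point $0$ is not in $X$, but the series of Lemma~\ref{lem:decomp} converges there by \eqref{eq:Fk}. We define
\[
f(0):=f(\infty)+\sum_{n\ge1}F_n(0).
\]
This number plays the role of the value at $\infty$ in Example~\ref{ex:bott}, simultaneously for all clusters. Let $\kappa_p=40Kp\,2^{-p}$; this sequence is nonincreasing and tends to $0$.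

\begin{lemma}\label{lem:zero}
\begin{enumerate}
\item[(a)] If $p\ge1$, $z\in X\setminus\bigcup_nU_n$ and $|z|\le\frac54c_p$, then $|f(z)-f(0)|\le\kappa_p$.
\item[(b)] If $n\ge1$ and $4\le|w|<2^{n+4}$, then $|f^n(w)-f(0)|\le\kappa_n+64K/|w|$.
\end{enumerate}
\end{lemma}

\begin{proof}
In case (b) let $z=c_n+\rho_nw\in U_n$ and $p=n$; then $|z|\le\frac54c_p$ in both cases. We estimate the terms of $f(z)-f(0)=\sum_k(F_k(z)-F_k(0))$. Let $k<p$. Then $|z|\le\frac58c_k$. The function $F_k$ is holomorphic on $|\zeta|<\frac34c_k$, a disk disjoint from $U_k$, and is bounded there by $4K2^{-k}$. Cauchy's estimate with radius $c_k/8$ gives $|F_k'|\le32K$ on $|\zeta|\le\frac58c_k$, so $|F_k(z)-F_k(0)|\le32K|z|\le40K2^{-p}$. There are $p-1$ such terms. The terms with $k\ge p$ and $z\notin U_k$ are at most $5K2^{-k}$ by \eqref{eq:Fk} and sum to at most $10K2^{-p}$. In case (b) the remaining term $k=n$ is at most $64K/|w|+K2^{-p}$ by \eqref{eq:Fn} and \eqref{eq:Fk}. Finally $40(p-1)+10+1\le40p$.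
\end{proof}

Part (a) applies to $z=-2^{-p}$, so
\begin{equation}\label{eq:limit}
f(0)=\lim_{p\to\infty}f(-2^{-p}).
\end{equation}

\subsection{A modulus of continuity inside the clusters}

Near the boundary of a hole $f$ can vary wildly. At distance comparable to $d_n$ from the grid it cannot, and the bound does not depend on $n$.

\begin{lemma}\label{lem:modulus}
There is an absolute constant $C_1$ such that, with $\omega(s)=C_1Ks(1+\log(2/s))$ and $\omega(0)=0$,
\[
|f^n(w)-f^n(w')|\le\omega(|w-w'|)
\]
whenever $|w|,|w'|<2^{n+3}$, $|w-w'|\le1$, and both points are at distance at least $d_n/8$ from $\Lambda_n$. The function $\omega$ is increasing on $[0,1]$ and continuous at $0$.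
\end{lemma}

\begin{proof}
Write $d=d_n$, $r=r_n$, $s=|w-w'|>0$. By Lemma~\ref{lem:decomp}, $f^n=h+\sum_\lambda f_\lambda$, where $f_\lambda(w)=f_{n,\lambda}(c_n+\rho_nw)$ satisfies $|f_\lambda(w)|\le8r/|w-\lambda|$ by \eqref{eq:pp}, and $h-f(\infty)$ is the sum of the $F_k$ with $k\ne n$. By \eqref{eq:Fk}, $h-f(\infty)$ is holomorphic and bounded by $4K$ on $|w|<2^{n+4}$. So $|h'|\le4K/2^{n+3}\le K$ on $|w|<2^{n+3}$, and $|h(w)-h(w')|\le Ks$.

For the indices with $|w-\lambda|<2s$ we have $|w'-\lambda|<3s$, and we do not look for cancellation. By Lemma~\ref{lem:lattice}(b), applied at $w$ and at $w'$,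
\[
\sum_{|w-\lambda|<2s}\bigl(|f_\lambda(w)|+|f_\lambda(w')|\bigr)\le8r\cdot98\pi(2s+3s)d^{-2}=3920\pi Ks .
\]

For the indices with $|w-\lambda|\ge2s$ we integrate $f_\lambda'$ along the segment $[w,w']$. The segment may cross other holes; this does no harm, since $f_\lambda$ is holomorphic off the hole at $\lambda$. A point $v$ of the segment has $|v-\lambda|\ge\frac12|w-\lambda|\ge d/16\ge2r$. The open disk $D(v,|v-\lambda|/2)$ misses $\overline D(\lambda,r)$, and $|f_\lambda|\le16r/|v-\lambda|$ on it, so $|f_\lambda'(v)|\le32r/|v-\lambda|^2\le128r/|w-\lambda|^2$. The at most $23$ indices with $|w-\lambda|\le2d$ have $|w-\lambda|^{-2}\le64d^{-2}$, and the others are covered by Lemma~\ref{lem:lattice}(d). Their total contribution is at most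
\[
128rs\,d^{-2}\bigl(23\cdot64+4\pi\log(2/s)\bigr)=128Ks\bigl(23\cdot64+4\pi\log(2/s)\bigr).
\]
Adding the three bounds gives the estimate. Finally $\omega'(s)=C_1K\log(2/s)>0$ on $(0,1]$.
\end{proof}

\section{Holomorphic idempotents close to the Bott projection}\label{sec:flex}

We approximate the Bott projection in chosen clusters by a holomorphic matrix function and then correct the approximation to an exact idempotent.

\begin{lemma}\label{lem:approx}
There is an absolute constant $C_2$, independent of $K$, $m_0$ and $n$, with the following property. Let $g$ be a bounded measurable matrix function vanishing off $Q$, and let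
\[
E_n(w)=\sum_{\lambda\in\Lambda_n}\frac{\mu_\lambda}{w-\lambda},\qquad\mu_\lambda=\frac1\pi\int_{Q_\lambda}g\,dA .
\]
Then $\|E_n(w)-Tg(w)\|\le C_2\|g\|_\infty\bigl(\frac1K+d_n\log\frac2{d_n}\bigr)$ for $w\notin\bigcup_\lambda\overline D(\lambda,r_n)$, and $\|E_n(w)\|\le C_2\|g\|_\infty/|w|$ for $|w|\ge4$.
\end{lemma}

\begin{proof}
Let $d=d_n$, $r=r_n$, and assume $\|g\|_\infty\le1$, so that $\|\mu_\lambda\|\le d^2/\pi$. The second bound holds because $\sum\|\mu_\lambda\|\le4/\pi$ and $|w-\lambda|\ge|w|/2$ for $|w|\ge4$. For the first write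
\[
E_n(w)-Tg(w)=\sum_\lambda\frac1\pi\int_{Q_\lambda}g(\zeta)\Bigl[\frac1{w-\lambda}-\frac1{w-\zeta}\Bigr]dA(\zeta).
\]
For the at most $23$ cells with $|w-\lambda|\le2d$ we bound the two terms separately. At most one of these cells has $|w-\lambda|<d/2$, and there $\|\mu_\lambda\|/|w-\lambda|\le d^2/(\pi r)=1/(\pi K)$. For the others $\|\mu_\lambda\|/|w-\lambda|\le2d/\pi$. For each of them $\int_{Q_\lambda}|w-\zeta|^{-1}dA\le2\sqrt\pi\,d$ by \eqref{eq:rearr}. For a cell with $|w-\lambda|>2d$ the bracket has modulus $|\lambda-\zeta|/(|w-\lambda||w-\zeta|)\le\sqrt2\,d/|w-\lambda|^2$ by Lemma~\ref{lem:lattice}(c). By Lemma~\ref{lem:lattice}(d) with $s=d$, these cells contribute at most $\frac1\pi\sqrt2\,d^3\cdot4\pi d^{-2}\log(2/d)=4\sqrt2\,d\log(2/d)$. Since $d<\frac1{32}$, we have $d\le d\log(2/d)$, and the bound follows.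
\end{proof}

By \eqref{eq:clutch}, $E:=B-B_\infty$ is smooth and supported in $\overline D(0,\frac12)\subset Q$. By (T1), $E=Tg$ with $g=\bar\partial E$. From now on $E_n$ denotes the function of Lemma~\ref{lem:approx} for this $g$, and $C_E=C_2\|\bar\partial E\|_\infty$. \emph{We now fix $K\ge1$ with $C_E/K\le\frac1{400}$}, then $m_0$ and thus $X$, and finally $n_*$ with
\[
C_E\,d_n\log\frac2{d_n}\le\frac1{400}\quad(n\ge n_*),\qquad C_E\sum_{k\ge n_*}2^{-k-4}\le\frac1{400}.
\]
This is the only place where $K$ has to be large. Let $\mathbb N_*=\{n:n\ge n_*\}$. For $S\subset\mathbb N_*$ let $B_S$ be the model projection that is the Bott projection in the clusters with index in $S$ and is constant elsewhere: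
\[
B_S(z)=B\Bigl(\frac{z-c_n}{\rho_n}\Bigr)\ \text{ if }z\in U_n,\ n\in S,\qquad B_S(z)=B_\infty\ \text{ otherwise}.
\]

\begin{proposition}\label{prop:idem}
For every $S\subset\mathbb N_*$ there is an idempotent $P_S\in M_2(H)$ such that $\|P_S(z)-B_S(z)\|\le\frac14$ and $\operatorname{rank}P_S(z)=1$ for all $z\in X$.
\end{proposition}

\begin{proof}
Put
\[
A_S(z)=B_\infty+\sum_{k\in S}E_k\Bigl(\frac{z-c_k}{\rho_k}\Bigr),\qquad z\in X.
\]
The $k$-th term is a rational function with poles in the holes, and for $z\notin U_k$ its norm is at most $C_E2^{-k-4}$ by Lemma~\ref{lem:approx} and \eqref{eq:scales}. Every point of $X$ has a neighborhood that meets only finitely many $U_k$, so the series converges locally uniformly and $A_S$ is holomorphic. If $z\in U_n$ with $n\in S$, the $n$-th term differs from $B_S(z)-B_\infty=E((z-c_n)/\rho_n)$ by at most $\frac2{400}$, and the other terms add at most $\frac1{400}$. For all other $z$, $\|A_S(z)-B_\infty\|\le\frac1{400}$. Hence $\|A_S-B_S\|\le\gamma:=\frac1{100}$ on $X$, and $A_S\in M_2(H)$.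

Write $A=A_S$ and $N=A^2-A$. Since $B_S^2=B_S$, we have $N=A(A-B_S)+(A-B_S)B_S-(A-B_S)$, so $\|N\|\le(1+\gamma)\gamma+2\gamma\le4\gamma$. To correct $A$ we want to apply the function that is $0$ near $0$ and $1$ near $1$. For a scalar $t$ it equals $\frac12\bigl(1+(2t-1)/\sqrt{(2t-1)^2}\bigr)$, and $(2t-1)^2=1+4(t^2-t)$ is close to $1$. Accordingly, in the Banach algebra $M_2(H)$, normed by the supremum of the operator norms, let
\[
P_S=\tfrac12\bigl(1+(2A-1)(1+4N)^{-1/2}\bigr),
\]
where $(1+4N)^{-1/2}$ is given by the binomial series, which converges because $\|4N\|\le0.16$. Since $(2A-1)^2=1+4N$ and $N$ commutes with $A$, the square of $(2A-1)(1+4N)^{-1/2}$ is $1$, and therefore $P_S^2=P_S$. Next, $P_S-A=\frac12(2A-1)\bigl((1+4N)^{-1/2}-1\bigr)$. Here $\|2A-1\|\le\|2B_S-1\|+2\gamma=1.02$, because $2B_S(z)-1$ is unitary. The coefficients of $(1+x)^{-1/2}$ agree in modulus with those of $(1-x)^{-1/2}$, so $\|P_S-A\|\le0.51\,(0.84^{-1/2}-1)<0.06$. This gives $\|P_S-B_S\|\le\frac14$.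

If $P_S(z)$ had rank $2$, it would fix a vector $x\ne0$ in the kernel of $B_S(z)$; if it had rank $0$, it would kill a vector $x\ne0$ fixed by $B_S(z)$. In both cases $|x|=|(P_S(z)-B_S(z))x|\le\frac14|x|$, which is impossible.
\end{proof}

We use the proposition in the following form. Let $n\ge1$, $w\in X_n$, and let $\hat e=e(w)$ if $n\in S$ and $\hat e=e_\infty$ if $n\notin S$, so that $B_S^n(w)=\hat e\hat e^*$. Then
\begin{equation}\label{eq:34}
|\hat e^*x|\ge\tfrac34|x|\ \text{ for }x\in P_S^n(w)\mathbb C^2,\qquad
|\hat e^Tx|\ge\tfrac34|x|\ \text{ for }x\in P_S^n(w)^T\mathbb C^2 .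
\end{equation}
For the first inequality, $|\hat e^*x|=|\hat e\hat e^*x|\ge|x|-|(P_S^n(w)-\hat e\hat e^*)x|$. The second follows in the same way from the transposed matrices: transposition preserves the operator norm, and $(\hat e\hat e^*)^T=\overline{\hat e}\,\hat e^T$ with $\overline{\hat e}$ a unit vector.

\section{The winding obstruction}\label{sec:wind}

\subsection{A module that is not free}

The next proposition is Example~\ref{ex:bott} transplanted to the clusters. We allow an arbitrary twist $\nu$ because tensor products will need it.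

\begin{proposition}\label{prop:wind}
Let $\ell$ be a smooth function on $\mathbb C$ with values in the rows of length $m$, and suppose that $\ell(w)=(\bar w/|w|)^\nu\ell_\infty$ for $|w|\ge\frac12$, with $\nu\in\mathbb Z$ and a constant row $\ell_\infty$. Let $s\in H^m$ and $\delta>0$. If for infinitely many $n$ we have $|\ell(w)s^n(w)|\ge\delta$ for all $w\in X_n$, then $\nu=0$.
\end{proposition}

\begin{proof}
Scaling $s$ and $\delta$, we assume $\|s\|\le1$. Let $L$ be both a bound and a Lipschitz constant for $\ell$ on $|w|\le2$; then also $|\ell_\infty|\le L$. Fix $\varrho\ge4$ with $64KL/\varrho<\delta/4$, and take $n$ as in the hypothesis so large that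
\[
2^{n+4}>\varrho,\qquad L\kappa_n<\delta/4,\qquad L\bigl(\omega(2d_n/3)+2d_n/3\bigr)<\delta .
\]
Let $\sigma=\ell s^n$ and $\sigma_\infty=\ell_\infty s^n$ on $X_n$. For $|w|\ge\frac12$ we have $\sigma=(\bar w/|w|)^\nu\sigma_\infty$, so $|\sigma_\infty|=|\sigma|\ge\delta$ there, and (W1) gives
\[
\operatorname{wind}_{|w|=2}\sigma=\operatorname{wind}_{|w|=2}\sigma_\infty-\nu .
\]

The function $\sigma$ is smooth and zero-free near $\overline D(0,2)\setminus\bigcup_\lambda D(\lambda,d_n/3)$. By (W2), the left side is the sum of the winding numbers on the circles $|w-\lambda|=d_n/3$. Points of such a circle are at distance $d_n/3$ from $\Lambda_n$, so by Lemma~\ref{lem:modulus} the oscillation of $s^n$ there is at most $\omega(2d_n/3)$, while that of $\ell$ is at most $2Ld_n/3$. So $\sigma$ oscillates by less than $\delta$, and each of these winding numbers is $0$ by (W3). Their number grows with $n$, but each is an integer and vanishes exactly.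

There are no holes in $2\le|w|\le\varrho$, so by (W2) the winding number of $\sigma_\infty$ on $|w|=2$ equals that on $|w|=\varrho$. There Lemma~\ref{lem:zero}(b) gives $|\sigma_\infty-\ell_\infty s(0)|\le L(\kappa_n+64K/\varrho)<\delta/2$. So the oscillation is less than $\delta$ and the winding number is $0$. The displayed identity reads $0=0-\nu$.
\end{proof}

\begin{corollary}\label{cor:nonfree}
If $S\subset\mathbb N_*$ is infinite, the projective module $P_SH^2$ is not free.
\end{corollary}

\begin{proof}
Otherwise Lemma~\ref{lem:basis} gives $s\in H^2$ with $P_Ss=s$ and $|s|\ge\delta$. By \eqref{eq:34}, $|e^*s^n|\ge\frac34\delta$ on $X_n$ for all $n\in S$. By \eqref{eq:clutch}, the row $\ell=e^*$ satisfies the hypothesis of Proposition~\ref{prop:wind} with $\nu=1$, a contradiction.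
\end{proof}

\begin{remark}
A single cluster gives no contradiction in this argument: the winding numbers around the holes are forced to vanish only when $\omega(2d_n/3)$ is small compared with $\inf|s|/\sup|s|$, a ratio over which we have no control. This is why $X$ contains infinitely many grids with $d_n\to0$.
\end{remark}

\subsection{The Picard group}\label{sub:pic}

Let $R$ be a commutative ring. A finitely generated projective module $L$ has \emph{rank one} if $L/\mathfrak mL$ is one-dimensional over $R/\mathfrak m$ for every maximal ideal $\mathfrak m$. The isomorphism classes $[L]$ of such modules form the abelian group $\operatorname{Pic}(R)$ under $\otimes_R$; the neutral element is $[R]$, and the inverse of $[L]$ is the class of the dual $L^*=\operatorname{Hom}_R(L,R)$. For $k<0$ we write $L^{\otimes k}=(L^*)^{\otimes|k|}$. A module $L$ is \emph{stably free} if $L\oplus R^a\cong R^b$ for some $a,b$. We need four facts.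
\begin{enumerate}
\item[(P1)] If $P\in M_m(H)$ is idempotent, $L=PH^m$ and $\mathfrak m=\ker\varphi$ with $\varphi\in M(H)$, then $L/\mathfrak mL\cong\varphi(P)\mathbb C^m$. Indeed, applying $\varphi$ entrywise maps $L$ onto $\varphi(P)\mathbb C^m$ with kernel $L\cap\mathfrak mH^m=P(\mathfrak mH^m)=\mathfrak mL$.
\item[(P2)] $(PR^m)^*\cong P^TR^m$. A functional on $PR^m$ corresponds to a functional $x\mapsto y^Tx$ on $R^m$ that vanishes on $(1-P)R^m$, which means $P^Ty=y$.
\item[(P3)] $PR^a\otimes P'R^b$ is the image of the idempotent $P\otimes P'$ on $R^a\otimes R^b=R^{ab}$.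
\item[(P4)] A stably free module $L$ of rank one is free. If $L\oplus R^a\cong R^b$, reduction modulo a maximal ideal gives $b=a+1$. In $\Lambda^{a+1}(L\oplus R^a)=\bigoplus_i\Lambda^iL\otimes\Lambda^{a+1-i}R^a$ only the term $i=1$ survives, since $\Lambda^{a+1}R^a=0$ and $\Lambda^iL=0$ for $i\ge2$. So $L\cong\Lambda^{a+1}R^{a+1}\cong R$.
\end{enumerate}

For $S\subset\mathbb N_*$ let $L_S=P_SH^2$. Since $P_S(z)$ has rank one, $\operatorname{tr}P_S=1$ on $X$, that is, in $H$. So for every $\varphi\in M(H)$ the idempotent $\varphi(P_S)$ has trace $1$ and rank one, and $[L_S]\in\operatorname{Pic}(H)$ by (P1). In the $n$-th cluster $L_S$ imitates the Bott bundle if $n\in S$ and the trivial bundle otherwise, and the twists add under tensor products.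

\begin{proposition}\label{prop:relation}
Let $S_1,\dots,S_q\subset\mathbb N_*$ and $k_1,\dots,k_q\in\mathbb Z$. If $\bigotimes_iL_{S_i}^{\otimes k_i}\cong H$, then $\sum_ik_i1_{S_i}(n)=0$ for all large $n$.
\end{proposition}

\begin{proof}
Let $m=\sum|k_i|$; we may assume $m\ge1$. Let $P=P^{(1)}\otimes\dots\otimes P^{(m)}$, where the list contains $|k_i|$ copies of $P_{S_i}$ if $k_i>0$ and $|k_i|$ copies of $P_{S_i}^T$ if $k_i<0$. By (P2) and (P3) the image of $P$ is isomorphic to $\bigotimes_iL_{S_i}^{\otimes k_i}$, hence free. The image of $P(z)$ is the tensor product of the lines $P^{(j)}(z)\mathbb C^2$. Lemma~\ref{lem:basis} gives a column $s$ over $H$ with $|s|\ge\delta$ and $s(z)\in P(z)\mathbb C^{2^m}$. So $s(z)=x_1\otimes\dots\otimes x_m$ with $x_j\in P^{(j)}(z)\mathbb C^2$, and $|s(z)|=\prod|x_j|$.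

For $a\in\{0,1\}^q$ let $\ell_a(w)$ be the tensor product of $m$ rows, one for each factor: put $\hat e_i=e(w)$ if $a_i=1$ and $\hat e_i=e_\infty$ if $a_i=0$, and take $\hat e_i^*$ for a factor $P_{S_i}$ and $\hat e_i^T$ for a factor $P_{S_i}^T$. For $|w|\ge\frac12$, \eqref{eq:clutch} gives $e^*=(\bar w/|w|)e_\infty^*$ and $e^T=(\bar w/|w|)^{-1}e_\infty^T$. So $\ell_a$ has the form required in Proposition~\ref{prop:wind} with $\nu=\sum_ik_ia_i$. If $a=a(n):=(1_{S_1}(n),\dots,1_{S_q}(n))$, then $\ell_as^n$ is the product of the $m$ numbers estimated in \eqref{eq:34}, so $|\ell_as^n|\ge(\frac34)^m\delta$ on $X_n$. Thus $\sum_ik_ia_i=0$ for every $a$ that equals $a(n)$ for infinitely many $n$. There are finitely many $a$, so for all large $n$ the vector $a(n)$ is of this kind.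
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Number the vertices of the infinite rooted binary tree by the elements of $\mathbb N_*$. Its $2^{\aleph_0}$ infinite branches form a family $\{S_\iota\}$ of infinite subsets of $\mathbb N_*$, any two of which have finite intersection. Suppose $\sum_ik_i[L_{S_i}]=0$ in $\operatorname{Pic}(H)$ with $S_1,\dots,S_q$ distinct members of the family. All large $n\in S_j$ lie in no other $S_i$, so Proposition~\ref{prop:relation} gives $k_j=0$ for each $j$. Hence the classes $[L_{S_\iota}]$ are independent and generate a free abelian group of rank $2^{\aleph_0}$. By (P4), no nonzero class is stably free.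
\end{proof}

\section{The corona theorem for $X$}\label{sec:corona}

\begin{theorem}\label{thm:corona}
Let $K\ge1$ and $m_0\ge32K$ be arbitrary. If $f\in H^J$ and $0<\delta\le|f|\le1$ on $X$, there is $g\in H^J$ with $f\cdot g=1$. Consequently $\operatorname{cl}X=M(H)$.
\end{theorem}

The second statement follows from the first. If $\varphi\notin\operatorname{cl}X$, some basic neighborhood of $\varphi$ misses $X$. Subtracting the constants $\varphi(f_j)$ from the functions that define it, we get $f\in H^J$ with $\varphi(f_j)=0$ and $\max_j|f_j|\ge\epsilon$ on $X$. After scaling, $f\cdot g=1$ for some $g\in H^J$, and applying $\varphi$ gives $0=1$.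

Fix $f$ as in the theorem; then $|f(0)|\ge\delta$ by \eqref{eq:limit}. For $a\in\mathbb C^J\setminus\{0\}$ let $v(a)=\bar a/|a|^2$, so that $a\cdot v(a)=1$ and $|v(a)|=1/|a|$. We first build a smooth bounded $h$ with $f\cdot h=1$ and then correct it to a holomorphic solution by solving $\bar\partial$-equations. We begin with the correction, because it tells us which bound on $\bar\partial h$ to aim for.

\subsection{From smooth to holomorphic solutions}

\begin{lemma}\label{lem:koszul}
Let $h:X\to\mathbb C^J$ be smooth, bounded, holomorphic near $\infty$, with $f\cdot h=1$. Suppose there are $C_0,R_0,R_1>0$ and $p\ge1$ with $R_1\le2^{p+3}$ and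
\begin{equation}\label{eq:dbar}
|\bar\partial h|\le C_0\,\Xi\ \text{ on }X\setminus\{\infty\},\qquad \Xi:=1_{D(0,R_0)}+\sum_{n\ge p}\rho_n^{-1}1_{D(c_n,R_1\rho_n)} .
\end{equation}
Then there is $g\in H^J$ with $f\cdot g=1$.
\end{lemma}

In the cluster coordinate the $n$-th term of $\Xi$ asks for a bound on $\bar\partial h^n$ and on its support that does not depend on $n$.

\begin{proof}
Let $\psi$ be smooth on $X\setminus\{\infty\}$ with $|\psi|\le\Xi$, extended by $0$ to $\mathbb C\setminus X$. It has compact support and is integrable because $\sum\rho_n<\infty$.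

\emph{$T\psi$ is bounded.} By \eqref{eq:rearr}, $\int_{D(c,t)}|z-\zeta|^{-1}dA\le2\pi t$ for all $z$; if $|z-c|\ge2t$, the integral is also at most $2\pi t^2/|z-c|$. Consider $\int\Xi(\zeta)|z-\zeta|^{-1}dA$. The first term of $\Xi$ contributes at most $2\pi R_0$. The index $n$ with $z\in U_n$, if there is one, contributes at most $2\pi R_1$. For the other $k\ge p$ we have $|z-c_k|\ge c_k/4=2^{k+4}\rho_k\ge2R_1\rho_k$, and they contribute at most $\sum_k8\pi R_1^2\rho_k/c_k=8\pi R_1^2\sum_k2^{-k-6}<\infty$.

\emph{$T\psi$ is smooth on $X\setminus\{\infty\}$ with $\bar\partial T\psi=\psi$, and holomorphic near $\infty$.} The last claim is (T2). Given $z_0\in X\setminus\{\infty\}$, take $\vartheta\in C_c^\infty(X\setminus\{\infty\})$ equal to $1$ near $z_0$. Then $T(\vartheta\psi)$ is smooth with $\bar\partial T(\vartheta\psi)=\vartheta\psi$ by (T1), and $T((1-\vartheta)\psi)$ is holomorphic near $z_0$ by (T2).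

The equation $f\cdot g=1$ is preserved if we add to $h$ a vector $(\sum_kb_{jk}f_k)_j$ with $b_{jk}=-b_{kj}$, because $\sum_{j,k}b_{jk}f_jf_k=0$. Put
\[
b_{jk}=T\bigl(h_j\bar\partial h_k-h_k\bar\partial h_j\bigr),\qquad g_j=h_j+\sum_kb_{jk}f_k .
\]
The argument of $T$ is bounded by a multiple of $\Xi$, so $g$ is bounded, and $f\cdot g=1$. On $X\setminus\{\infty\}$,
\[
\bar\partial g_j=\bar\partial h_j+h_j\,\bar\partial(f\cdot h)-(f\cdot h)\,\bar\partial h_j=0,
\]
and near $\infty$ all of $h_j,b_{jk},f_k$ are holomorphic.
\end{proof}

\subsection{A smooth solution near the limit point}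

The obvious smooth solution $v(f)$ does not serve, since $\bar\partial v(f)$ involves $f'$, which we cannot bound near the boundary of a hole. We work at two scales. At a fixed scale $\varepsilon$ of the cluster coordinate, $f^n$ is almost constant away from the holes, and a smooth interpolation $V^n$ of the constants $v(f^n(\cdot))$ is an approximate solution. Near a hole, $f^n$ is almost a function on the exterior of one disk, where Carleson's theorem gives a holomorphic solution. The two are glued at distance about $d_n$ from the hole: the cutoff has gradient $O(1/d_n)$ and the glued term has size $O(r_n/d_n)$, so the cost is $O(r_n/d_n^2)=O(K)$.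

\begin{proposition}\label{prop:near0}
There are $p\ge1$, $R_1\le2^{p+3}$, $C_0>0$ and a smooth bounded $h^{(0)}:\Omega\cap X\to\mathbb C^J$, where $\Omega=D(0,\frac54c_p)$, such that $f\cdot h^{(0)}=1$ and $|\bar\partial h^{(0)}|\le C_0\sum_{n\ge p}\rho_n^{-1}1_{D(c_n,R_1\rho_n)}$.
\end{proposition}

\begin{proof}
\emph{Step 0: constants.} Let $\chi_1\ge0$ be smooth on $\mathbb R$, supported in $(-1,1)$, with $\sum_{k\in\mathbb Z}\chi_1(x-k)=1$, and let $\chi(x+iy)=\chi_1(x)\chi_1(y)$ and $C_\chi=4\sup|\nabla\chi|$. Let $\theta:\mathbb C\to[0,1]$ be smooth, equal to $1$ on $|w|\le\frac14$ and to $0$ on $|w|\ge\frac13$. Put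
\[
\Gamma_1=\tfrac1{10}\sqrt J\,A_0(J,\delta/20),\qquad\Gamma_2=\Gamma_1+(1+10\Gamma_1)(\Gamma_1+1/\delta),
\]
and choose, in this order: $\eta\in(0,\delta/4]$ with $\eta\,(\Gamma_2+1+(3/\delta+2)\Gamma_1)\le\frac12$; $R\ge4$ with $64K/R\le\eta/2$; $\varepsilon\in(0,\frac14)$ with $\omega(2\varepsilon)\le\eta$; and $p$ with $\kappa_p\le\eta/2$, $2^{p+3}\ge R+3$, and, for all $n\ge p$,
\begin{equation}\label{eq:plarge}
d_n\le\varepsilon,\qquad\omega(2d_n/3)+48Kd_n\le\eta,\qquad8\Gamma_2Kd_n\le\eta,\qquad\frac{C_\chi d_n}{\varepsilon\delta}\le\eta .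
\end{equation}
Let $R_1=R+2$. In Steps 1--3, $n\ge p$ is fixed, $d=d_n$, $r=r_n$, and $r/d=Kd$.

\emph{Step 1: the coarse scale.} For $\mu\in\varepsilon\mathbb Z[i]$ choose a sample point $w_\mu\in\{\mu,\mu+d/2\}$ at distance at least $d/8$ from $\Lambda_n$. This is possible: if $|\mu-\lambda|<d/8$ for some $\lambda\in\Lambda_n$, then $\mu+d/2$ is within $d/8$ of $\lambda+d/2$, which is at distance $d/2$ from the grid. Put $v_\mu=v(f^n(w_\mu))$ if $|\mu|\le R+1$, $v_\mu=v(f(0))$ if $|\mu|>R+1$, and
\[
V^n(w)=\sum_\mu\chi\Bigl(\frac{w-\mu}\varepsilon\Bigr)v_\mu .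
\]
Call $\mu$ active at $w$ if $(w-\mu)/\varepsilon\in(-1,1)^2$. At most four $\mu$ are active at $w$, and they satisfy $|w-\mu|\le\sqrt2\varepsilon<1$. The value $V^n(w)$ is a convex combination of the active $v_\mu$. So $|V^n|\le1/\delta$, the function $V^n$ is Lipschitz with constant $C_\chi/(\varepsilon\delta)$, and $V^n=v(f(0))$ for $|w|\ge R_1$. We claim
\begin{equation}\label{eq:coarse}
|f^n\cdot V^n-1|\le\eta/\delta\qquad\text{if }|w|<2^{n+4}\text{ and }\operatorname{dist}(w,\Lambda_n)\ge d/8 .
\end{equation}
It suffices to show $|f^n(w)\cdot v_\mu-1|\le\eta/\delta$ for $\mu$ active at $w$. If $|\mu|\le R+1$, then $|w-w_\mu|\le\sqrt2\varepsilon+d/2\le2\varepsilon$ and $|w|,|w_\mu|<R+2<2^{n+3}$, so Lemma~\ref{lem:modulus} gives $|f^n(w)\cdot v_\mu-1|=|(f^n(w)-f^n(w_\mu))\cdot v_\mu|\le\omega(2\varepsilon)/\delta$. If $|\mu|>R+1$, then $|w|\ge R$, and Lemma~\ref{lem:zero}(b) gives $|f^n(w)-f(0)|\le\kappa_p+64K/R\le\eta$.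

\emph{Step 2: one hole.} Fix $\lambda\in\Lambda_n$. On $r<|w-\lambda|<d/2$ the Laurent decomposition is $f^n=G+f_\lambda$, with $G$ holomorphic on $D(\lambda,d/2)$ and $|f_\lambda(w)|\le8r/|w-\lambda|$ by \eqref{eq:pp}. On the circle $|w-\lambda|=d/3$ we have $|f_\lambda|\le24Kd$, and by Lemma~\ref{lem:modulus} and \eqref{eq:plarge} the oscillation of $G=f^n-f_\lambda$ is at most $\omega(2d/3)+48Kd\le\eta$. The vector $a:=G(\lambda)$ is the mean of $G$ over this circle. Hence $|a|\le1+24Kd\le2$, and the maximum principle gives
\[
|G(w)-a|\le\eta\qquad(|w-\lambda|\le d/3).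
\]
The coordinate $u=r/(w-\lambda)$ maps the exterior of the hole, with $\infty$, onto $\mathbb D$. Let $\Phi(u)=a+f_\lambda(\lambda+r/u)$ and $\Phi(0)=a$. Then $\Phi$ is holomorphic on $\mathbb D$, $|\Phi(u)-a|\le8|u|$, $|\Phi|\le10$, and
\begin{equation}\label{eq:hole}
f^n(w)=\Phi(u)+(G(w)-a)\qquad(r<|w-\lambda|\le d/3).
\end{equation}
So $|\Phi(u)|\ge\delta-\eta$ for $3Kd\le|u|<1$. For $|u|<3Kd$ we have $|\Phi(u)-\Phi(3Kd)|\le48Kd\le\eta$. Thus $|\Phi|\ge\delta-2\eta\ge\delta/2$ on $\mathbb D$, and Carleson's theorem for $\Phi/10$ gives a holomorphic $\Psi$ on $\mathbb D$ with $\Phi\cdot\Psi=1$ and $|\Psi|\le\Gamma_1$.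

Far from the hole, that is, for $u$ near $0$, the local solution has to agree approximately with $b:=V^n(\lambda)$, and nothing ties $\Psi(0)$ to $b$. But we can move the value at $0$. Let $\xi=\Psi(0)-b$ and
\[
\widetilde\Psi=\Psi-\xi+(\Phi\cdot\xi)\Psi .
\]
Then $\Phi\cdot\widetilde\Psi=1-\Phi\cdot\xi+\Phi\cdot\xi=1$. Since $|\xi|\le\Gamma_1+1/\delta$, we have $|\widetilde\Psi|\le\Gamma_2$, and the Schwarz lemma gives $|\widetilde\Psi(u)-\widetilde\Psi(0)|\le2\Gamma_2|u|$. Further $\widetilde\Psi(0)=b+\tau\Psi(0)$ with $\tau=a\cdot\xi=1-a\cdot b$, and $\tau$ is small. Indeed, by \eqref{eq:plarge},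
\[
|V^n(w)-b|\le\eta\qquad(|w-\lambda|\le d/3),
\]
and at a point $w$ with $|w-\lambda|=d/3$ we have $|f^n(w)-a|\le24Kd+\eta\le2\eta$. Evaluating
\[
1-a\cdot b=(1-f^n\cdot V^n)+(f^n-a)\cdot V^n+a\cdot(V^n-b)
\]
at this point and using \eqref{eq:coarse}, we obtain $|\tau|\le(3/\delta+2)\eta$.

\emph{Step 3: gluing.} Write $\widetilde\Psi_\lambda$ for the function of Step 2 and set, for $w\in X_n$,
\[
Y^n(w)=V^n(w)+\sum_{\lambda\in\Lambda_n}\theta\Bigl(\frac{w-\lambda}d\Bigr)\Bigl(\widetilde\Psi_\lambda\Bigl(\frac r{w-\lambda}\Bigr)-\widetilde\Psi_\lambda(0)\Bigr).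
\]
The summands have disjoint supports inside $Q$. So $Y^n$ is smooth, $|Y^n|\le1/\delta+2\Gamma_2$, and $Y^n=v(f(0))$ for $|w|\ge R_1$. We show $|f^n\cdot Y^n-1|\le\frac12$ on $X_n$.
\begin{itemize}
\item Off $\bigcup_\lambda D(\lambda,d/3)$ we have $Y^n=V^n$, and \eqref{eq:coarse} gives the bound $\eta/\delta\le\frac14$.
\item If $d/4\le|w-\lambda|<d/3$, then $|u|\le4Kd$ and $|Y^n-V^n|\le8\Gamma_2Kd\le\eta$. With \eqref{eq:coarse} the bound is $\eta/\delta+\eta\le\frac12$.
\item If $r<|w-\lambda|<d/4$, then $Y^n=\widetilde\Psi_\lambda(u)+(V^n-b)-\tau\Psi(0)$. By \eqref{eq:hole} and $\Phi\cdot\widetilde\Psi_\lambda=1$,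
\[
f^n\cdot Y^n-1=(G-a)\cdot\widetilde\Psi_\lambda+f^n\cdot(V^n-b)-\tau f^n\cdot\Psi(0),
\]
which is at most $\eta\Gamma_2+\eta+(3/\delta+2)\eta\Gamma_1\le\frac12$ in modulus.
\end{itemize}
In $\bar\partial Y^n$ only $V^n$ and the cutoffs are differentiated, and $\bar\partial\theta((w-\lambda)/d)\ne0$ forces $|w-\lambda|\ge d/4$. Hence
\[
|\bar\partial Y^n|\le\frac{C_\chi}{\varepsilon\delta}+\frac{\sup|\bar\partial\theta|}d\cdot8\Gamma_2Kd=\frac{C_\chi}{\varepsilon\delta}+8\Gamma_2K\sup|\bar\partial\theta|=:C_3,
\]
which does not depend on $n$. This is where the corona proof needs $r_n/d_n^2$ to be bounded.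

\emph{Step 4: all clusters.} By \eqref{eq:scales}, the disks $U_n$ with $n\ge p$ lie in $\Omega$, and those with $n<p$ do not meet it. On $\Omega\cap X$ let $Y(z)=Y^n((z-c_n)/\rho_n)$ for $z\in U_n$, $n\ge p$, and $Y=v(f(0))$ elsewhere. Since $Y^n=v(f(0))$ for $R_1\le|w|<2^{n+4}$ and the $U_n$ accumulate only at $0\notin X$, the function $Y$ is smooth and bounded. Off the $U_n$, Lemma~\ref{lem:zero}(a) gives $|f\cdot Y-1|\le\kappa_p/\delta\le\frac12$. So $|f\cdot Y|\ge\frac12$ on $\Omega\cap X$, and $h^{(0)}=Y/(f\cdot Y)$ is smooth and bounded with $f\cdot h^{(0)}=1$. From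
\[
\bar\partial h^{(0)}=\frac{\bar\partial Y}{f\cdot Y}-\frac{(f\cdot\bar\partial Y)\,Y}{(f\cdot Y)^2}
\]
we get $|\bar\partial h^{(0)}|\le(2+4\sup|Y|)\,|\bar\partial Y|$. In the variable $z$, $|\bar\partial Y|\le C_3/\rho_n$ on $D(c_n,R_1\rho_n)\cap X$ for $n\ge p$, and $\bar\partial Y=0$ off these disks.
\end{proof}

\subsection{Patching over the rest of the domain}

Away from $0$ only finitely many holes remain, and $X$ is covered by finitely many simply connected pieces.

\begin{proof}[Proof of Theorem~\ref{thm:corona}]
Let $p,\Omega,h^{(0)}$ be as in Proposition~\ref{prop:near0}. Let $Z$ be the complement in $\widehat{\mathbb C}$ of the interiors of the holes with $n<p$, so that $Z$ is closed and $X\subset Z$, and let $Z'=\{z\in Z:|z|\ge\frac98c_p\}$, with $\infty\in Z'$. The set $Z'$ is compact. It misses the holes with $n\ge p$, which lie in $|z|\le c_p+2\rho_p<\frac98c_p$. So each $y\in Z'$ lies in $X$ or on a circle $\partial\Delta_{n,\lambda}$ with $n<p$, and we choose an open neighborhood $D_y$ with $D_y\cap X$ biholomorphic to $\mathbb D$ as follows.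
\begin{itemize}
\item For $y=\infty$ let $D_y=\{|z|>2\}\cup\{\infty\}\subset X$.
\item For $y\in X\setminus\{\infty\}$ let $D_y\subset X$ be a bounded disk centered at $y$.
\item For $y\in\partial\Delta_{n,\lambda}$ let $D_y$ be a disk centered at $y$, of radius smaller than that of $\Delta_{n,\lambda}$, so small that $D_y\setminus\Delta_{n,\lambda}\subset X$. The circles $\partial D_y$ and $\partial\Delta_{n,\lambda}$ cross in two points. A M\"obius map that sends one of them to $\infty$ carries $D_y\cap X=D_y\setminus\Delta_{n,\lambda}$ onto an intersection of two open half-planes, which is convex, and the Riemann mapping theorem applies.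
\end{itemize}
Choose a finite subcover $D_1,\dots,D_I$ of $Z'$. It contains $D_\infty$, the only set that contains $\infty$; let $D_I=D_\infty$. The sets $\Omega,D_1,\dots,D_I$ and $\widehat{\mathbb C}\setminus Z$ form an open cover of $\widehat{\mathbb C}$. Take a subordinate smooth partition of unity and drop the function that belongs to $\widehat{\mathbb C}\setminus Z$. We get smooth $\beta_0,\dots,\beta_I\ge0$ on $\widehat{\mathbb C}$ with $\operatorname{supp}\beta_0\subset\Omega$, $\operatorname{supp}\beta_i\subset D_i$ for $i\ge1$, and $\sum\beta_i=1$ on $Z$. The functions $\beta_i$ with $i<I$ vanish near $\infty$, so $\beta_I=1$ there, and all $\bar\partial\beta_i$ are bounded and vanish off some disk $D(0,R_0)$.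

For $i\ge1$ Carleson's theorem, transported to $D_i\cap X$, gives a bounded holomorphic $h^{(i)}$ on $D_i\cap X$ with $f\cdot h^{(i)}=1$. Let $h=\sum_{i=0}^I\beta_ih^{(i)}$, each term extended by $0$. Then $h$ is smooth and bounded on $X$, $f\cdot h=1$, and $h=h^{(I)}$ is holomorphic near $\infty$. Since $\bar\partial h=\sum_i(\bar\partial\beta_i)h^{(i)}+\beta_0\bar\partial h^{(0)}$, the bound \eqref{eq:dbar} holds with a suitable constant. Lemma~\ref{lem:koszul} gives $g$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ be the domain of Section~\ref{sec:domain} with $K$ as fixed in Section~\ref{sec:flex}. It has the stated shape, and $H^\infty(X)$ separates points. Theorem~\ref{thm:corona} gives $\operatorname{cl}X=M(H^\infty(X))$. The idempotent $P=P_{\mathbb N_*}$ has rank one by Proposition~\ref{prop:idem}, and its image is not free by Corollary~\ref{cor:nonfree}. A M\"obius map that sends the center of a hole to $\infty$ carries $X$ onto a bounded plane domain, and composition with it is an isometric isomorphism of the algebras of bounded holomorphic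 functions.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BS}
Alexander Brudnyi and Amol Sasane,
\emph{Projective freeness and Hermiteness of complex function algebras},
arXiv:2208.04901 (2022).

\end{thebibliography}
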